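# Regular Hamiltonian cycle decompositions of the complete hypergraph $\lambda K_n^h$

## 1. A prime number of vertices: rotating one edge

**Hypergraphs.** A hypergraph may have multiple edges. The degree of a vertex is the number of edges containing it, and a hypergraph is *regular* if all its vertices have the same degree. For integers $\lambda\ge1$ and $2\le h\le n$, the hypergraph $\lambda K_n^h$ has $n$ vertices, and every $h$-subset of the vertex set is an edge of multiplicity $\lambda$. Copies of the same $h$-subset count as distinct edges, so $\lambda K_n^h$ has $\lambda\binom nh$ edges.

**Cycles.** A hypergraph is a *cycle* if there is an alternating sequence $v_1,e_1,v_2,e_2,\dots,v_t,e_t$, $t\ge2$, of distinct vertices $v_i$ and distinct edges $e_i$ such that $e_1,\dots,e_t$ are all its edges and $\{v_i,v_{i+1}\}\subseteq e_i$ for $1\le i\le t$, where $v_{t+1}:=v_1$. A cycle in $\lambda K_n^h$ is *Hamiltonian* if $\{v_1,\dots,v_t\}$ is the whole vertex set, so $t=n$. It is *regular* if every vertex of $\lambda K_n^h$ lies in the same number of the edges $e_1,\dots,e_n$. A *decomposition* of $\lambda K_n^h$ into regular Hamiltonian cycles is a partition of its edge multiset into regular Hamiltonian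 cycles.

The edge $e_i$ may contain more vertices than $v_i$ and $v_{i+1}$. For example, the four triples of $\{1,2,3,4\}$ form one regular Hamiltonian cycle,
$$1,\ \{1,2,4\},\ 2,\ \{2,3,4\},\ 4,\ \{1,3,4\},\ 3,\ \{1,2,3\},$$
in which every vertex has degree $3$. So $K_4^3$ decomposes into one regular Hamiltonian cycle.

**Incidence graphs.** For a set $M$ of edges, the incidence graph between $[n]=\{1,\dots,n\}$ and $M$ is the bipartite graph in which a vertex $v$ is adjacent to an edge $e\in M$ when $v\in e$. When $|M|=n$, a Hamiltonian cycle $v_1e_1v_2e_2\cdots v_ne_n$ of this graph is precisely a Hamiltonian cycle in the sense above, with edge set $M$. This also holds for $n=2$, where the incidence graph has $4$ nodes.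

We want to know when $\lambda K_n^h$ decomposes into regular Hamiltonian cycles. One condition is forced: a Hamiltonian cycle has exactly $n$ edges, so $n$ must divide $\lambda\binom nh$. When $n$ is prime, that is all.

**Proposition 1.** Let $n$ be prime and $2\le h\le n$. If $n\mid\lambda\binom nh$, then $\lambda K_n^h$ decomposes into regular Hamiltonian cycles.

*Proof.* Suppose $h=n$. There are $\lambda$ edges, all equal to the whole vertex set, and $n\mid\lambda$. Group them into sets of $n$. Any ordering of the vertices together with any ordering of the $n$ edges of a group is a Hamiltonian cycle, and all degrees are $n$.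

Now let $h<n$, and take the vertex set to be $\mathbb Z_n$. If $X$ is an $h$-set with $X+i=X$ and $i\neq0$, then $X$ is a union of cosets of the subgroup generated by $i$, which is $\mathbb Z_n$. This is impossible since $0<|X|<n$. So the orbit $\{X+j:j\in\mathbb Z_n\}$ has exactly $n$ members. A vertex $v$ lies in $X+j$ exactly when $v-j\in X$, which happens for $h$ values of $j$, so the orbit is regular. Pick two elements $x\ne y$ of $X$ and put $d=y-x$. For $i=0,1,\dots,n-1$ let
$$v_i=x+id,\qquad e_i=X+id .$$
Since $n$ is prime, the multiples $0,d,\dots,(n-1)d$ are distinct, so the $v_i$ are distinct, and so are the $e_i$. The edge $e_i$ contains $x+id=v_i$ and $y+id=v_{i+1}$ (with $v_n=v_0$). So each orbit is a regular Hamiltonian cycle. The orbits partition all $h$-sets, and we use each orbit $\lambda$ times. $\square$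

Look at what was used. In each edge $X+j$ we marked two of its $h$ places, the one of $x$ and the one of $y$, and only the marked places carry the cycle. If $h\ge4$, another pair of elements of $X$, disjoint from $\{x,y\}$, gives a second Hamiltonian cycle on the same edges which uses other incidences. Altogether $\lfloor h/2\rfloor$ disjoint pairs give $\lfloor h/2\rfloor$ edge-disjoint Hamiltonian cycles in the incidence graph of one orbit. If $h$ is odd, the element $z$ left over gives the perfect matching consisting of the incidences of $z+j$ with $X+j$.

## 2. Composite $n$ and the statement to be proved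

For composite $n$ the rotation argument breaks in two ways. Orbits may be short: for $n=4$, $h=2$ the orbit of $\{0,2\}$ has only two members. Also, a difference need not generate $\mathbb Z_n$: for $n=9$, $h=2$ the orbit of $\{0,3\}$ has nine edges and is $2$-regular, but it consists of three disjoint triangles.

A decomposition may still exist. For $n=4$, $h=2$ we need $4\mid 6\lambda$, so the first case is $\lambda=2$. The complete graph $K_4$ has three $4$-cycles, each obtained by leaving out one of the three perfect matchings. Each edge lies in one perfect matching, hence in exactly two of the $4$-cycles. So the three $4$-cycles decompose $2K_4^2$.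

Amin Bahmanian and Sadegheh Haghshenas, in "Partitioning The Edge Set of a Hypergraph Into Almost Regular Cycles", arXiv:1809.09302 (2018), pose the conjecture that for sufficiently large $n$, $\lambda K_n^h$ can be decomposed into regular Hamiltonian cycles if and only if $n$ divides $\lambda\binom nh$. Here "sufficiently large" means that there is an absolute constant $n_0$ such that the equivalence holds for every $n\ge n_0$, every $\lambda\ge1$ and every $h$ with $2\le h\le n$; in particular $h$ and $\lambda$ may depend on $n$. We prove it with $n_0=2$, so that "sufficiently large" is not needed.

**Theorem A.** Let $n\ge 2$, $\lambda\ge1$, $2\le h\le n$. Then $\lambda K_n^h$ can be decomposed into regular Hamiltonian cycles if and only if $n\mid \lambda\binom nh$. Moreover, when $n\mid\lambda\binom nh$, the decomposition can be chosen so that the vertex–edge incidence graph of *every* cycle in it (an $h$-regular bipartite graph with $n+n$ vertices) decomposes into $\lfloor h/2\rfloor$ Hamiltonian cycles and, if $h$ is odd, one perfect matching.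

So all the features of the prime case survive. What has to be replaced is the group action.

## 3. Splitting off vertices one at a time, and why counting is not enough

Without a group, we build the decomposition vertex by vertex. Begin with a single vertex $\alpha$ that stands for all $n$ vertices. Take $\lambda\binom nh$ abstract edges, already divided into classes of $n$ edges, and give each edge $h$ *slots*, all sitting at $\alpha$. Then split off vertex $1$, vertex $2$, and so on: at each step we choose a set $Z$ of slots at $\alpha$ and move them to the new vertex. If $N$ vertices are still hidden in $\alpha$, the new vertex should take a $1/N$ share of everything.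

"Everything" must at least include two kinds of counts. First, for each $Y\subseteq[k]$, the edges whose slots already placed occupy exactly $Y$ must be shared fairly, and no edge may place two slots at one vertex; this will make the result $\lambda K_n^h$. Second, each class must be shared fairly; this will make each class regular.

This plan produces classes of $n$ edges that are $h$-regular, and there it stops, because such a class need not be a Hamiltonian cycle. The triangles above show this for $h=2$. For larger $h$ even connectedness does not help.

**Example (regular, connected, not Hamiltonian).** Take $n=10$, $h=3$, with vertices $w$ and $a_i,a_i',a_i''$ for $i=1,2,3$. The ten edges are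
$$u=\{a_1,a_2,a_3\},\qquad\text{and for } i=1,2,3:\quad \{a_i,a_i',a_i''\}\ \text{(twice)},\quad \{w,a_i',a_i''\}.$$
These lie in $2K_{10}^3$, and $10$ divides $2\binom{10}3=240$. Every degree is $3$: the vertex $a_i$ lies in two triple copies and in $u$; each of $a_i',a_i''$ lies in two copies and in $\{w,a_i',a_i''\}$; and $w$ lies in three edges. The hypergraph is connected. Now delete the two nodes $w$ and $u$ from the incidence graph. Three components remain, one for each $i$. A cycle through all nodes would fall into at most two pieces after deleting two nodes. So there is no Hamiltonian cycle.

Hence we should follow the prime case and mark two slots in each edge. If every vertex receives exactly two marked slots of each class, then the marked slots define a $2$-regular multigraph on the vertices, with one edge for each hyperedge of the class. We need it to be a single cycle. Fair counts do not ensure this either, and a small run shows the exact step at which it goes wrong.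

**A run for $n=4$, $h=3$, $\lambda=1$.** There is one class of four edges $e_1,\dots,e_4$, and $e_i$ has marked slots $p_i,p_i'$ and an unmarked slot $r_i$.

Vertex $1$ must take a quarter: $2$ of the $8$ marked slots, $1$ of the $4$ unmarked slots, and at most one slot of each edge. Say it takes $p_1,p_2,r_3$.

Now $N=3$. The slots at $\alpha$ are
$$p_1',\ r_1,\quad p_2',\ r_2,\quad p_3,\ p_3',\quad p_4,\ p_4',\ r_4 .$$
Vertex $2$ must take $2$ of the $6$ marked slots, $1$ of the $3$ unmarked slots, $2$ of the $6$ slots of edges that already contain vertex $1$, $1$ of the $3$ slots of the remaining edge $e_4$, and at most one slot per edge. The choice $\{p_1',p_2',r_4\}$ satisfies all of this. But then the marked pairs of $e_1$ and of $e_2$ both join $1$ to $2$: the marked graph has closed up on $\{1,2\}$, and no later choice repairs that.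

The culprit is visible. The marked slots $p_1'$ and $p_2'$ are the two loose ends of a path (here the single vertex $1$), and the new vertex took both. The new vertex would do similar harm by taking both marked slots of one edge, which would create a loop.

So in each marked graph we keep the components of the placed part as *paths*, and we treat the two loose ends of each path as a **pair**. The two marked slots of an edge lying wholly at $\alpha$ also form a pair. We demand that the new vertex take at most one slot from each pair. This demand is again a fair-share condition: a pair has two elements, and while $N\ge2$ its share $2/N$ is at most $1$. Since pairs sit inside the set of marked slots, adding them does not disturb the structure of the counts, and one rounding lemma handles all the conditions together.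

**The run, continued.** In the same position, vertex $2$ takes $\{p_1',r_2,p_4\}$ instead. All the counts hold, and the pairs $\{p_1',p_2'\}$, $\{p_3,p_3'\}$, $\{p_4,p_4'\}$ lose at most one slot each. Now $e_1$ joins $1$ to $2$, while $e_2$ joins $1$ to $\alpha$ and $e_4$ joins $2$ to $\alpha$, so the path is $1,2$ with loose ends $p_2',p_4'$. At $\alpha$ we have $r_1;\ p_2';\ p_3,p_3';\ p_4',r_4$, and $N=2$. Vertex $3$ takes one of $\{p_2',p_4'\}$, one of $\{p_3,p_3'\}$, one of $\{r_1,r_4\}$, one of the slots $\{r_1,p_2'\}$ of edges at $\{1,2\}$, and one of the slots $\{p_4',r_4\}$ of the edge at $\{2\}$. Take $\{p_2',p_3,r_4\}$. Putting the rest at vertex $4$ gives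
$$e_1=\{1,2,4\},\quad e_2=\{1,2,3\},\quad e_3=\{1,3,4\},\quad e_4=\{2,3,4\},$$
and the marked graph is the cycle $1\,e_1\,2\,e_4\,4\,e_3\,3\,e_2\,1$ printed in Section 1.

## 4. Rounding on two laminar families

**Definition.** A family of sets is *laminar* if any two members are disjoint or nested. For instance $\{1,2,3,4\},\{1,2\},\{3\}$ form a laminar family; $\{1,2\},\{2,3\}$ do not.

**Definition.** A *circulation* in a finite digraph assigns to each arc a real number such that at every node the total on the entering arcs equals the total on the leaving arcs.

We use the integrality theorem for circulations (Hoffman): *if integral lower and upper bounds are given on the arcs and some real circulation respects them, then some integral circulation respects them.* For loopless digraphs, which are all we need, the reason is short. Among the real circulations within the bounds choose one with the fewest nonintegral arcs. If there is a nonintegral arc, then by conservation each of its end nodes meets a second nonintegral arc. So the nonintegral arcs, with directions ignored, form a multigraph without nodes of degree one, and it contains a cycle. Go around this cycle, adding $\varepsilon$ on arcs traversed forward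 and subtracting $\varepsilon$ on arcs traversed backward. Conservation is kept. Increase $\varepsilon$ from $0$ until an arc first becomes integral. No value has left the interval between its former floor and ceiling, so the integral bounds still hold, and there are fewer nonintegral arcs, a contradiction.

**Lemma 2 (Nash-Williams).** Let $S$ be a finite set, $N\ge1$ an integer, and $\mathcal A,\mathcal B$ laminar families of subsets of $S$. There is $Z\subseteq S$ with
$$\lfloor |X|/N\rfloor\le|Z\cap X|\le\lceil|X|/N\rceil\qquad\text{for all }X\in\mathcal A\cup\mathcal B.$$

*Proof.* We may assume $S\ne\emptyset$ and $\emptyset\notin\mathcal A\cup\mathcal B$, since the condition on the empty set is void. Add $S$ and all singletons to both families; they stay laminar.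

Build a digraph with nodes $a_X$ ($X\in\mathcal A$) and $b_X$ ($X\in\mathcal B$). For $X\in\mathcal A$, $X\neq S$, let $X'$ be the smallest member of $\mathcal A$ properly containing $X$. It exists because $S\in\mathcal A$, and it is unique because the members containing $X$ form a chain. Draw an arc $a_{X'}\to a_X$. For $X\in\mathcal B$, $X\ne S$, draw an arc $b_X\to b_{X'}$, with $X'$ defined similarly in $\mathcal B$. For each $s\in S$ draw an arc $a_{\{s\}}\to b_{\{s\}}$. Finally draw $b_S\to a_S$. Thus flow runs from $a_S$ down the tree of $\mathcal A$ to the singletons, across, up the tree of $\mathcal B$ to $b_S$, and back to $a_S$.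

Give the value $|X|/N$ to the unique arc entering $a_X$ and to the unique arc leaving $b_X$ (for $X=S$ both are the arc $b_S\to a_S$), and the value $1/N$ to each arc $a_{\{s\}}\to b_{\{s\}}$. This is a circulation. Indeed, if $|X|\ge2$, the maximal proper subsets of $X$ in $\mathcal A$ are pairwise disjoint by laminarity and cover $X$ because all singletons are present. So the values leaving $a_X$ add up to $|X|/N$, the value entering. If $X=\{s\}$, then $1/N$ enters $a_X$ and $1/N$ leaves. The nodes $b_X$ are treated in the same way with directions reversed.

Take as bounds the floor and the ceiling of each value. By the integrality theorem there is an integral circulation within these bounds. On $a_{\{s\}}\to b_{\{s\}}$ its value is $0$ or $1$. Let $Z$ be the set of those $s$ for which it is $1$. By conservation, going up from the singletons, the flow through $a_X$ is the number of $s\in X$ whose crossing arc carries $1$, that is $|Z\cap X|$. The same holds for $b_X$. For $X\in \mathcal A$ this flow is the value on the arc entering $a_X$, and for $X\in\mathcal B$ on the arc leaving $b_X$, so it lies between $\lfloor|X|/N\rfloor$ and $\lceil |X|/N\rceil$. $\square$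

## 5. The general theorem and its invariants

The argument does not need all edges to have the same size, nor all classes to have $n$ edges. For integers $\lambda_1,\dots,\lambda_n\ge0$ let $\mathcal G=\sum_h\lambda_hK_n^h$ be the hypergraph on $[n]$ in which each $h$-subset is an edge with multiplicity $\lambda_h$ ($1\le h\le n$). "Hamiltonian cycle" and "regular" have the same meaning in $\mathcal G$.

**Theorem B.** Let $n\ge2$. Let $m_{c,h}\ge 0$ ($c\in C$ with $C$ finite, $1\le h\le n$) be integers with $\sum_c m_{c,h}=\lambda_h\binom nh$ for every $h$. Put $D_c=\sum_h h\,m_{c,h}$. For each $c$ let $q_c\ge0$ be an integer such that either $q_c=0$ or $\sum_{h\ge 2q_c}m_{c,h}\ge n$. Then the edges of $\mathcal G$ can be partitioned into classes $\mathcal G_c$ $(c\in C)$ such that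

1. $\mathcal G_c$ has exactly $m_{c,h}$ edges of size $h$, for all $h$;
2. every vertex has degree $\lfloor D_c/n\rfloor$ or $\lceil D_c/n\rceil$ in $\mathcal G_c$;
3. if $q_c\ge1$, there is a set $M_c$ of $n$ edges of $\mathcal G_c$ such that the bipartite incidence graph between $[n]$ and $M_c$ contains $q_c$ edge-disjoint Hamiltonian cycles.

The rest of this section sets up the proof.

**Slots and marks.** This fixes the objects that the splitting moves around. Take a set $E$ of abstract edges $e$ with sizes $h(e)$, partitioned into classes $E_c$, where $E_c$ has $m_{c,h}$ edges of size $h$. So $E$ has $\lambda_h\binom nh$ edges of size $h$. Give each $e$ a set $H(e)$ of $h(e)$ slots, these sets being pairwise disjoint. For each $c$ with $q_c\ge1$ choose $M_c\subseteq E_c$ with $|M_c|=n$, all of whose edges have size at least $2q_c$; this is possible by hypothesis. For $e\in M_c$ choose $2q_c$ distinct slots $p_j^1(e),p_j^2(e)\in H(e)$, $1\le j\le q_c$. Put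
$$P_{c,j}=\{p^i_j(e): e\in M_c,\ i=1,2\},\qquad |P_{c,j}|=2n,$$
and let $R_c$ be the set of all other slots of edges of $E_c$, so $|R_c|=D_c-2nq_c$. (If $q_c=0$, then $R_c$ is the set of all slots of $E_c$.) Write $\underline\rho_c=\lfloor |R_c|/n\rfloor$ and $\overline\rho_c=\lceil|R_c|/n\rceil$.

**Partial placements.** For $k=0,1,\dots,n-1$ we construct maps $f_k$ from the set of all slots to $[k]\cup\{\alpha\}$. The *trace* of $e$ is $Y=f_k(H(e))\cap[k]$, the set of real vertices that $e$ already contains. Let $\Gamma^k_{c,j}$ be the multigraph on $[k]\cup\{\alpha\}$ with one edge joining $f_k(p_j^1(e))$ and $f_k(p_j^2(e))$ for each $e\in M_c$. An edge with both slots at $\alpha$ is a loop at $\alpha$. (In the run above, after two vertices, the traces of $e_1,e_2,e_3,e_4$ were $\{1,2\},\{1,2\},\{1\},\{2\}$, and $\Gamma^2$ had edges $12$, $1\alpha$, $2\alpha$ and one loop at $\alpha$.)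

**Invariants.** With the convention $\binom ab=0$ if $b<0$ or $b>a$, we maintain:

- **(I1)** For each $e$, no two slots of $H(e)$ have the same image in $[k]$. For all $h$ and $Y\subseteq[k]$, exactly $\lambda_h\binom{n-k}{h-|Y|}$ edges of size $h$ have trace $Y$.
- **(I2)** For all $c,j$, each $v\in[k]$ is the image of exactly two slots of $P_{c,j}$, and every component of $\Gamma^k_{c,j}-\alpha$ is a path (possibly a single vertex; no loops, no multiple edges).
- **(I3)** For each $c$, every $v\in[k]$ is the image of between $\underline\rho_c$ and $\overline\rho_c$ slots of $R_c$, and $\underline\rho_c(n-k)\le|R_c\cap f_k^{-1}(\alpha)|\le\overline\rho_c(n-k)$.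

(I1) records what $\mathcal G$ looks like when $n-k$ of its vertices are merged into $\alpha$: an $h$-set meeting $[k]$ in $Y$ is completed by $h-|Y|$ of the other $n-k$ vertices. (I2) is the promise that no cycle closes early. (I3) keeps the unmarked slots balanced, now and for the future.

**Start.** The map $f_0\equiv\alpha$ satisfies all three. In (I1) the only trace is $\emptyset$, and there are $\lambda_h\binom nh$ edges of size $h$. (I2) is void. (I3) says $\underline\rho_cn\le|R_c|\le\overline\rho_cn$.

## 6. Loose ends: exactly $N$ pairs at $\alpha$

This section proves that the marked slots still at $\alpha$ fall into pairs, as in the run, and counts the pairs. Let $f_k$ satisfy (I1)–(I3), and put $N=n-k\ge1$ and $S=f_k^{-1}(\alpha)$. Fix $c,j$. By (I2) each of the $k$ placed vertices holds two of the $2n$ slots of $P_{c,j}$, so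
$$|P_{c,j}\cap S|=2n-2k=2N. \tag{1}$$

**Each path has two loose ends.** Let $Q$ be a component of $\Gamma^k_{c,j}-\alpha$, a path with $m$ vertices. Its vertices receive $2m$ slots of $P_{c,j}$, of which $2(m-1)$ belong to the $m-1$ edges of $Q$. Each of the other two slots belongs to an edge whose other slot is at $\alpha$: otherwise that edge would be an edge of $\Gamma^k_{c,j}-\alpha$ at a vertex of $Q$, hence an edge of $Q$. So exactly two edges join $Q$ to $\alpha$. Their two slots at $\alpha$ form a pair, denoted $\pi(Q)$.

**Loose edges hang on ends of the path.** Every vertex of $Q$ has degree $2$ in $\Gamma^k_{c,j}$. So a vertex of $Q$ incident with $i\geq 1$ of the two edges to $\alpha$ has degree $2-i$ in $Q$. Hence it is an end of $Q$, and if $i=2$, then $Q$ is a single vertex. If $m\ge2$, each of the two ends of $Q$ has degree $1$ in $Q$ and so carries exactly one of the two edges.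

**The pairs partition $P_{c,j}\cap S$.** For each edge of $\Gamma^k_{c,j}$ with both slots at $\alpha$, call these two slots a *loop pair*. A slot of $P_{c,j}\cap S$ belongs to some edge of $\Gamma^k_{c,j}$. If the other slot of that edge is at $\alpha$, the slot lies in one loop pair. If the other slot is at a vertex of $[k]$, the slot lies in $\pi(Q)$ for the component $Q$ containing that vertex, and in no other pair. So the pairs $\pi(Q)$ and the loop pairs partition $P_{c,j}\cap S$, and by (1) there are exactly $N$ pairs. Moreover, two slots of the same $e\in M_c$ in $P_{c,j}\cap S$ always form a loop pair.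

## 7. Splitting off vertex $k+1$ while $N\ge2$

**The two families.** The purpose here is to choose the slots that move to $k+1$. Let $f_k$ satisfy (I1)–(I3) with $N=n-k\ge2$ and $S=f_k^{-1}(\alpha)$. Let

- $\mathcal A$ consist of all sets $P_{c,j}\cap S$, all the pairs of Section 6 (for all $c,j$), and all sets $R_c\cap S$;
- $\mathcal B$ consist of all sets $S_{h,Y}$, where $S_{h,Y}$ is the set of slots in $S$ of edges of size $h$ with trace $Y$, and all sets $H(e)\cap S$.

Both are laminar. In $\mathcal A$, the sets $P_{c,j}\cap S$ and $R_c\cap S$ are pairwise disjoint, and the pairs for $(c,j)$ are pairwise disjoint subsets of $P_{c,j}\cap S$. In $\mathcal B$, the sets $S_{h,Y}$ are pairwise disjoint because each edge has one size and one trace, and the sets $H(e)\cap S$ are pairwise disjoint, each inside one $S_{h,Y}$. The lemma allows two families, and both are used: $\mathcal A$ sees classes and marks, $\mathcal B$ sees edges and traces.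

Apply Lemma 2 to $S$, $N$, $\mathcal A$, $\mathcal B$ and obtain $Z$. Let $f_{k+1}=k+1$ on $Z$ and $f_{k+1}=f_k$ elsewhere. We check the invariants for $k+1$.

**Step 1: (I1), so that the end result is $\mathcal G$.** Let $e$ have size $h$ and trace $Y$. Since $e$ itself is counted by (I1), $\lambda_h\binom{N}{h-|Y|}>0$, so $h-|Y|\le N$. As placed slots of $e$ have distinct images, $|H(e)\cap S|=h-|Y|\le N$. Hence $|Z\cap H(e)|\le\lceil (h-|Y|)/N\rceil\le1$, and no two slots of $e$ go to $k+1$.

For the counts, fix $h$ and $Y\subseteq[k]$. If $h>|Y|$, each of the $\lambda_h\binom N{h-|Y|}$ edges of size $h$ with trace $Y$ has $h-|Y|$ slots in $S$, so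
$$\frac{|S_{h,Y}|}{N}=\lambda_h\binom N{h-|Y|}\frac{h-|Y|}{N}=\lambda_h\binom{N-1}{h-|Y|-1}.$$
If $h\le|Y|$, then $S_{h,Y}=\emptyset$ and the right-hand side is $0$ as well. In all cases the share is an integer, so exactly $\lambda_h\binom{N-1}{h-|Y|-1}$ slots of $S_{h,Y}$ lie in $Z$. They belong to distinct edges, since each edge gives at most one slot. So the number of edges of size $h$ with new trace $Y\cup\{k+1\}$ is
$$\lambda_h\binom{N-1}{h-|Y\cup\{k+1\}|}.$$
The number with new trace $Y$ is, by Pascal's rule,
$$\lambda_h\left[\binom N{h-|Y|}-\binom{N-1}{h-|Y|-1}\right]=\lambda_h\binom{N-1}{h-|Y|}.$$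
Every subset of $[k+1]$ is of the form $Y$ or $Y\cup\{k+1\}$ with $Y\subseteq[k]$, and $N-1=n-(k+1)$. This is (I1) for $k+1$.

**Step 2: (I2), so that no cycle closes early.** By (1), $|P_{c,j}\cap S|/N=2$, so $|Z\cap P_{c,j}|=2$ exactly. Each pair has share $2/N\le1$ because $N\ge2$, so each pair contains at most one slot of $Z$. Thus $k+1$ receives exactly two slots of $P_{c,j}$, from different pairs. They come from different edges, since two slots of one edge in $P_{c,j}\cap S$ form a loop pair. The vertices of $[k]$ keep their two slots.

Now see what happens to $\Gamma^k_{c,j}$. A slot taken from a loop pair turns that loop into an edge from $k+1$ to $\alpha$, because the other slot of the pair stays at $\alpha$. A slot taken from $\pi(Q)$ turns an edge from $\alpha$ to an end of $Q$ into an edge from $k+1$ to that end. All other edges are unchanged. As the two slots come from different pairs, in $\Gamma^{k+1}_{c,j}-\alpha$ the new vertex is joined, by single edges, to ends of at most two *distinct* path components, and nothing else changes. So $k+1$ becomes a new one-vertex path, or extends one path at an end, or links two paths end to end. All components remain paths.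

**Step 3: (I3), so that the unmarked slots stay balanced.** Fix $c$ and write $r=|R_c\cap S|$, $z=|Z\cap R_c|$, $a=\underline\rho_c$, $b=\overline\rho_c$; thus $b\in\{a,a+1\}$. By Lemma 2, $z\in\{\lfloor r/N\rfloor,\lceil r/N\rceil\}$. By (I3) for $k$, $a\le r/N\le b$, and since $a,b$ are integers, $a\le z\le b$. This is the bound for the vertex $k+1$; the vertices of $[k]$ are unaffected. It remains to show $a(N-1)\le r-z\le b(N-1)$.

If $b=a$, then $r=aN$ and $z=a$, so $r-z=a(N-1)$. If $b=a+1$, write $r=aN+s$ with $0\le s\le N$.

- If $s=0$, then $z=a$ and $r-z=a(N-1)$.
- If $s=N$, then $z=a+1$ and $r-z=(a+1)(N-1)=b(N-1)$.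
- If $1\le s\le N-1$, then $z\in\{a,a+1\}$ and
$$a(N-1)\le aN+s-(a+1)\le r-z\le aN+s-a\le(a+1)(N-1),$$
where the first inequality uses $s\ge1$ and the last uses $s\le N-1$.

So (I3) holds for $k+1$. Starting from $f_0$ we apply the step for $k=0,1,\dots,n-2$, that is for $N=n,n-1,\dots,2$, and reach $f_{n-1}$.

## 8. The last vertex closes a single path

Now $f_{n-1}$ satisfies (I1)–(I3) with $N=1$. The step of Section 7 is not available, since a pair now has share $2$. This is what we want: the last vertex takes both loose ends. Let $f$ be obtained from $f_{n-1}$ by replacing $\alpha$ by $n$.

**Step 4: the edges form $\mathcal G$.** By (I1), an edge of size $h$ with trace $Y\subseteq[n-1]$ satisfies $\lambda_h\binom1{h-|Y|}>0$, so it has $h-|Y|\le1$ slots at $\alpha$. Hence $f$ is injective on each $H(e)$. Let $X\subseteq[n]$ be an $h$-set. If $n\notin X$, then $f(H(e))=X$ exactly when $e$ has size $h$ and trace $X$, which happens for $\lambda_h\binom10=\lambda_h$ edges. If $n\in X$, then $f(H(e))=X$ exactly when $e$ has size $h$ and trace $X\setminus\{n\}$, which happens for $\lambda_h\binom11=\lambda_h$ edges. So $e\mapsto f(H(e))$ identifies $E$ with the edge multiset of $\mathcal G$. Let $\mathcal G_c$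 be the class corresponding to $E_c$. It has $m_{c,h}$ edges of size $h$, which is part 1 of Theorem B.

**Step 5: each marked graph is a Hamiltonian cycle.** By Section 6 with $N=1$, $P_{c,j}\cap f_{n-1}^{-1}(\alpha)$ consists of exactly one pair. It is not a loop pair, since every edge has at most one slot at $\alpha$. Each component of $\Gamma^{n-1}_{c,j}-\alpha$ contributes its own pair, so there is exactly one component: a path $Q$ on all of $[n-1]$. After $\alpha$ is renamed, $n$ is joined to $Q$ by two distinct edges attached to its ends (to its two different ends if $n\ge3$, both to its only vertex if $n=2$). Hence the resulting multigraph $\Gamma_{c,j}$ on $[n]$ is a Hamiltonian cycle $v_1v_2\cdots v_nv_1$ (two parallel edges if $n=2$).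

Its $n$ edges correspond to the $n$ members of $M_c$. Let $e_i\in M_c$ be the one giving $v_iv_{i+1}$. Then $v_i,v_{i+1}\in f(H(e_i))$, so $v_1e_1v_2e_2\cdots v_ne_n$ is a Hamiltonian cycle in the incidence graph between $[n]$ and $M_c$. It uses exactly the incidences given by the slots of $P_{c,j}$. Distinct slots of an edge give distinct incidences because $f$ is injective on $H(e)$, and the sets $P_{c,j}$ for different $j$ are disjoint. So for $j=1,\dots,q_c$ we get $q_c$ edge-disjoint Hamiltonian cycles, which is part 3.

**Step 6: degrees.** By injectivity the degree of $v$ in $\mathcal G_c$ is the number of slots of edges of $E_c$ placed at $v$. From each $P_{c,j}$ every vertex receives exactly two slots: for $v\le n-1$ by (I2), for $v=n$ by Step 5. From $R_c$ it receives between $\underline\rho_c$ and $\overline\rho_c$ slots: for $v\le n-1$ by the first part of (I3), for $v=n$ by its second part with $n-k=1$. So the degree lies between $2q_c+\underline\rho_c$ and $2q_c+\overline\rho_c$. Since $|R_c|/n=D_c/n-2q_c$, these numbers are $\lfloor D_c/n\rfloor$ and $\lceil D_c/n\rceil$. This is part 2, and Theorem B is proved. $\square$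

## 9. Proof of Theorem A

*Necessity.* A Hamiltonian cycle has exactly $n$ edges, so a decomposition forces $n\mid\lambda\binom nh$.

*Sufficiency.* Let $n\mid\lambda\binom nh$. Apply Theorem B with $\lambda_h=\lambda$ and all other $\lambda_{h'}=0$, with $|C|=\lambda\binom nh/n$ classes, and with $m_{c,h}=n$ (all other $m_{c,h'}=0$) and $q_c=\lfloor h/2\rfloor\ge1$ for every $c$. The hypotheses hold: $\sum_cm_{c,h}=\lambda\binom nh$, and since $h\ge2q_c$, the class $c$ has $n$ edges of size at least $2q_c$. Here $D_c=hn$, so by part 2 every vertex has degree exactly $h$ in $\mathcal G_c$. The set $M_c$ has $n$ edges, hence consists of all edges of $\mathcal G_c$, and by part 3 $\mathcal G_c$ is a Hamiltonian cycle. So each $\mathcal G_c$ is a regular Hamiltonian cycle.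

*The additional statement.* The incidence graph of $\mathcal G_c$ is $h$-regular: vertices have degree $h$, and edges have size $h$. By part 3 it contains $\lfloor h/2\rfloor$ edge-disjoint Hamiltonian cycles. Removing them leaves a graph that is regular of degree $h-2\lfloor h/2\rfloor\in\{0,1\}$, that is, empty if $h$ is even and a perfect matching if $h$ is odd. $\blacksquare$

So the conjecture is true, for all $n\ge2$, $\lambda\ge1$ and $2\le h\le n$.

## 10. Mixed edge sizes and arbitrary class sizes

Theorem B has room to spare, and two statements follow directly.

**Corollary 1.** $\sum_h\lambda_hK_n^h$ $(n\ge2)$ decomposes into regular Hamiltonian cycles $\mathcal G_c$ $(c\in C)$ with exactly $m_{c,h}$ edges of size $h$ if and only if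
$$\sum_c m_{c,h}=\lambda_h\binom nh\ \ \forall h,\qquad \sum_h m_{c,h}=n,\quad m_{c,1}=0,\quad n\,\Big|\,\sum_h h\,m_{c,h}\ \ \forall c .$$
If these hold, the incidence graph of each $\mathcal G_c$ can in addition be required to contain $\lfloor h_c/2\rfloor$ edge-disjoint Hamiltonian cycles, where $h_c=\min\{h:m_{c,h}>0\}$. This number cannot be increased.

*Proof.* Necessity: the first condition counts the edges of size $h$. A Hamiltonian cycle has $n$ edges, and each contains two distinct vertices $v_i,v_{i+1}$, so none has size $1$. If every vertex has the same degree $d$, then $\sum_hh\,m_{c,h}=nd$.

Sufficiency: apply Theorem B with $q_c=\lfloor h_c/2\rfloor$. Since $m_{c,1}=0$, we have $h_c\ge2$ and $q_c\ge1$; all $n$ edges of class $c$ have size at least $h_c\ge2q_c$, so the hypothesis holds. The set $M_c$ is the whole edge set of $\mathcal G_c$, so $\mathcal G_c$ is a Hamiltonian cycle by part 3, with the required number of edge-disjoint Hamiltonian cycles in its incidence graph. Since $D_c/n$ is an integer, $\mathcal G_c$ is regular by part 2.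

The number cannot be increased, because an edge of size $h_c$ has only $h_c$ incidences and each Hamiltonian cycle of the incidence graph uses two of them. $\square$

For the next statement, call a hypergraph *almost regular* if all its vertex degrees differ by at most $1$.

**Corollary 2.** Let $n\ge 2$, $\lambda\ge 1$, $2\le h\le n$ and $\lambda\binom nh=s_1+\dots+s_t$ with integers $s_i\ge0$. Then $\lambda K_n^h$ can be partitioned into classes with $s_1,\dots,s_t$ edges such that in each class all vertex degrees differ by at most $1$, and the $i$-th class contains the edge set of a Hamiltonian cycle if and only if $s_i\ge n$. In particular, for all such $n,\lambda,h$, the maximum number of edge-disjoint regular Hamiltonian cycles in $\lambda K_n^h$ is exactly $\lfloor\lambda\binom nh/n\rfloor$, and it can be attained with the unused edges (fewer than $n$ of them) forming an almost regular hypergraph.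

*Proof.* Apply Theorem B with $\lambda_h=\lambda$, all other $\lambda_{h'}=0$, and $m_{i,h}=s_i$, taking $q_i=1$ if $s_i\ge n$ and $q_i=0$ otherwise; the hypothesis holds because $h\ge2$. Part 2 gives the degrees. If $s_i\ge n$, part 3 gives a Hamiltonian cycle with edge set $M_i$ in the $i$-th class. A class with fewer than $n$ edges cannot contain a Hamiltonian cycle.

For the last statement take all $s_i=n$ except for one remainder class with fewer than $n$ edges. A class with $n$ edges has $D_i/n=h$, so it is regular and equals its Hamiltonian cycle. There are $\lfloor\lambda\binom nh/n\rfloor$ such classes, and the remainder class is almost regular. No larger number is possible because each Hamiltonian cycle uses $n$ edges. $\square$
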